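# Barycentric and geodesic straightening induce the same maps from closed forms to bounded cohomology

## 1. Bounded cochains and integration over straight simplices

Throughout, $M$ is a closed negatively curved Riemannian $n$-manifold, $n\ge 2$. We write $C_\bullet(M)$ for the real singular chain complex, $\Delta^k$ for the standard $k$-simplex, $\Omega^k(M)$ for the degree-$k$ differential forms and $C\Omega^k(M)\subseteq \Omega^k(M)$ for the closed ones.

**Definition 1 (bounded cohomology).** A real singular cochain $c\colon C_k(M)\to\mathbb R$ is bounded if $|c(\sigma)|$ is bounded by a constant independent of the singular simplex $\sigma$. With $(\delta c)(\sigma)=c(\partial\sigma)$, bounded cochains form a complex, and $H^k_b(M)$ is its cohomology.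

The delicate point is that a bounded cocycle may be $\delta$ of an unbounded cochain without being $\delta$ of a bounded one. To show that two bounded cocycles define the same class, we must produce a *bounded* primitive of their difference.

**Example.** $H^1_b(M)=0$. Let $c$ be a bounded $1$-cocycle. For a loop $\gamma$, the loop $\gamma^m$ is homologous to $m\gamma$, so $|m\,c(\gamma)|=|c(\gamma^m)|$ is bounded in $m$, and $c(\gamma)=0$. Since $c$ vanishes on loops, $b(p)=c(\text{any path from }p_0\text{ to }p)$ is well defined on each component, it is bounded, and $\delta b=c$. So degree $2$ is the first interesting degree.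

**Volumes.** A Lipschitz simplex $f\colon\Delta^k\to M$ is differentiable almost everywhere, and its $k$-volume is $\int_{\Delta^k}|\partial_1f\wedge\dots\wedge\partial_kf|\,dt$, counted with multiplicity; it is $0$ if $k>n$. The volume of a chain $\sum a_jf_j$ means $\sum|a_j|\,\mathrm{vol}(f_j)$. With $\|\omega\|_\infty$ the supremum of the comass of a $k$-form $\omega$, we have $|\int_f\omega|\le\|\omega\|_\infty\mathrm{vol}_k(f)$.

**Definition 2 (straightening).** A straightening on $M$ is a chain map $\mathrm{str}_\bullet\colon C_\bullet(M)\to C_\bullet(M)$, chain homotopic to the identity, which sends each singular simplex $\sigma$ to a straight simplex $\mathrm{str}_k(\sigma)\colon\Delta^k\to M$ of better regularity (piecewise smooth). It has bounded volumes in degree $\ge d$ if for every $k\ge d$ the $k$-volumes of the simplices $\mathrm{str}_k(\sigma)$ are bounded by a constant independent of $\sigma$.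

**Definition 3 (integration map).** If a straightening has bounded volumes in degree $\ge d$, then for $k\ge d$ and $\omega\in C\Omega^k(M)$ the cochain $\sigma\mapsto\int_{\mathrm{str}_k(\sigma)}\omega$ is a bounded cocycle. Its class depends linearly on $\omega$, which gives a linear map $C\Omega^k(M)\to H^k_b(M)$.

**Example.** Let $M$ be a closed hyperbolic surface, let $\omega$ be its area form, and straighten each $2$-simplex to the geodesic triangle with the same vertices in the universal cover. The cochain of Definition 3 is the signed area of a geodesic triangle, so it is bounded by $\pi$. In degree $1$ no such bound holds, because straightened edges are geodesic segments of arbitrary length.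

## 2. Gromov products and Busemann functions

Let $X$ be the universal cover of $M$ and $\Gamma=\pi_1(M)$. As $M$ is compact, its sectional curvatures lie in a compact subinterval of $(-\infty,0)$. Rescaling the metric multiplies volumes by constants and does not move geodesics or the barycenters below, so we assume
$$-b^2\le\sec\le-1,\qquad b\ge1 .$$

We use the following textbook facts about $X$.

* (Rauch) Let $J$ be a normal Jacobi field along a unit-speed geodesic with $J(0)=0$. Then $|J(l)|/\sinh l$ is nondecreasing, and $|J(l)|\le|J'(0)|\sinh(bl)/b$.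
* (Hessian comparison) At distance $r>0$ from $p$, the Hessian of $d(\cdot,p)$ vanishes in the radial direction and lies between $\coth r$ and $b\coth(br)$ on its orthogonal complement.
* (CAT$(-1)$) An angle of a geodesic triangle is at most the corresponding angle of the comparison triangle in $\mathbb H^2$.
* The boundary $\partial X$ (classes of asymptotic rays) is compact. For $y\in X$ and $\theta\in\partial X$ there is exactly one ray from $y$ to $\theta$, and its initial unit vector $v_{y,\theta}$ is continuous in $(y,\theta)$.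

For $p\neq y$ in $X$ we write $v_{y,p}$ for the unit vector at $y$ pointing to $p$.

**Definition 4 (Gromov product, Busemann function).** For $p,q,y\in X$ put $(p|q)_y=\frac12\big(d(y,p)+d(y,q)-d(p,q)\big)$. For $\theta\in\partial X$, the Busemann function $B_\theta$ is determined up to a constant by $B_\theta(y)-B_\theta(p)=\lim_{q\to\theta}(d(y,q)-d(p,q))$, and
$$(p|\theta)_y=\lim_{q\to\theta}(p|q)_y=\tfrac12\big(d(y,p)+B_\theta(y)-B_\theta(p)\big).$$

**Example.** If $y\in[p,q]$ then $(p|q)_y=0$. If $q\in[y,p]$ then $(p|q)_y=d(y,q)$. So the product measures how long the geodesics from $y$ to $p$ and to $q$ run together. In $\mathbb H^2$, if $d(x,y)=L$ and $\varphi$ is the angle at $x$ between $y$ and $\theta$, then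
$$B_\theta(y)-B_\theta(x)=\log(\cosh L-\sinh L\cos\varphi).$$
Indeed, in the disk with $x=0$ and $r=|y|=\tanh\frac L2$, the left side is $\log\frac{1+r^2-2r\cos\varphi}{1-r^2}$, and multiplying numerator and denominator by $\cosh^2\frac L2$ gives the formula.

From the triangle inequality and the definition, for $\theta\in X\cup\partial X$:

* $0\le(p|\theta)_y\le d(y,p)$;
* $(p|\theta)_y$ is $1$-Lipschitz in $y$;
* $(x|\theta)_y+(y|\theta)_x=d(x,y)$.

As $X$ is CAT$(-1)$, there is a universal $\delta$ with
$$(p|q)_o\ge\min\{(p|r)_o,(r|q)_o\}-\delta,\tag{1}$$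
and letting $q\to\theta$ we may take $q=\theta\in\partial X$.

**Lemma 1 (angles).** For $p,q\ne y$ in $X$ and $\theta\in\partial X$,
$$|v_{y,p}-v_{y,q}|\le2e^{-(p|q)_y},\qquad|v_{y,p}-v_{y,\theta}|\le2e^{-(p|\theta)_y}.\tag{2}$$

*Proof.* The angle at $y$ is at most the comparison angle $A$, so $|v_{y,p}-v_{y,q}|\le2\sin\frac A2$. Put $r=d(y,p)$, $s=d(y,q)$, $G=(p|q)_y$. The hyperbolic half-angle formula reads $\sin^2\frac A2=\frac{\sinh(r-G)\sinh(s-G)}{\sinh r\sinh s}$. Since $\sinh(r-G)=\sinh r\cosh G-\cosh r\sinh G\le e^{-G}\sinh r$, this is at most $e^{-2G}$. For the second bound let $q\to\theta$ along the ray from $y$, for which $v_{y,q}=v_{y,\theta}$. $\square$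

## 3. Boundary measures, geodesic cones and barycenters

**Definition 5 (property (D)).** Let $(\mu_x)_{x\in X}$ be a family of probability measures on $\partial X$ with $\mu_{gx}=g_*\mu_x$ for $g\in\Gamma$. It has property (D) if there are $C\ge1$, $h>0$ with

> **(D)** $\quad\mu_x\{\theta:(y|\theta)_x\ge m\}\le Ce^{-hm}\quad$ for all $x,y\in X$, $m\ge0$.

In words, seen from $x$, the set of boundary points whose ray follows $[x,y]$ for length $m$ has exponentially small mass.

**Example.** In $\mathbb H^2$ let $\mu_x$ be the rotation-invariant probability measure in the angle at $x$. If $(y|\theta)_x\ge m$, then by (2) the angle $\varphi$ between $y$ and $\theta$ satisfies $\sin\frac{|\varphi|}2\le e^{-m}$, so $|\varphi|\le2\arcsin(e^{-m})\le\pi e^{-m}$. This set of angles has normalized measure at most $e^{-m}$, so (D) holds with $C=h=1$.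

The Besson–Courtois–Gallot choice is the family of normalized Patterson–Sullivan measures. Recall that the Patterson–Sullivan measures are finite, $\Gamma$-equivariant, and satisfy $\frac{d\mu_x}{d\mu_z}(\theta)=e^{-h(B_\theta(x)-B_\theta(z))}$, where $h>0$ is the critical exponent of $\Gamma$. For closed hyperbolic $M$ the normalized ones are the rotation-invariant measures of the example.

**Lemma 2.** If $M$ is closed, the normalized Patterson–Sullivan measures satisfy (D).

*Proof.* Work first with the non-normalized measures. Their total masses are continuous and $\Gamma$-invariant in $x$, hence pinched between positive constants. If $m>d(x,y)$ the set in (D) is empty. Otherwise let $z\in[x,y]$ with $d(x,z)=m$, so that $(z|y)_x=m$. If $(y|\theta)_x\ge m$, then (1) gives $(z|\theta)_x\ge\min\{(z|y)_x,(y|\theta)_x\}-\delta\ge m-\delta$. Since $(z|\theta)_x=\frac12(m+B_\theta(x)-B_\theta(z))$, this says $B_\theta(x)-B_\theta(z)\ge m-2\delta$. So the set has $\mu_x$-mass at most $e^{-h(m-2\delta)}\|\mu_z\|$; dividing by $\|\mu_x\|$ gives (D). $\square$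

**Definition 6 (geodesic cone and geodesic straightening).** For $x\in X$ and a Lipschitz simplex $f\colon\Delta^k\to X$, the geodesic cone $C_x(f)\colon\Delta^{k+1}\to X$ has apex $x$ as vertex $0$ and is
$$(1-s,st)\mapsto\exp_x\big(s\exp_x^{-1}f(t)\big).$$
Geodesic simplices are iterated cones: $S^g(x)=x$ and $S^g(x_0,\dots,x_k)=C_{x_0}(S^g(x_1,\dots,x_k))$. If a lift of $\sigma$ has vertices $x_i$, the geodesic straightening of $\sigma$ is the projection of $S^g(x_0,\dots,x_k)$ to $M$.

From $S^g$ we use only that it is $\Gamma$-equivariant, compatible with faces and Lipschitz, that $S^g(x)=x$, that edges are geodesic segments, and that volumes are bounded in degrees $\ge2$ (proved in Section 6). Another order of coning with these properties does equally well.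

**Definition 7 (barycentric straightening).** Put
$$f_x(y)=\int\big(B_\theta(y)-B_\theta(x)\big)\,d\mu_x(\theta).$$
For $t\in\Delta^k$, $S^b(x_0,\dots,x_k)(t)$ is the barycenter of $\sum t_i\mu_{x_i}$, that is, the unique minimum point of $F_t=\sum_it_if_{x_i}$ (existence, uniqueness and regularity are proved in Section 8). If a lift of $\sigma$ has vertices $x_i$, the barycentric straightening of $\sigma$ is the projection of $S^b(x_0,\dots,x_k)$ to $M$.

Since $f_{gx}(gy)=f_x(y)$, $S^b$ is $\Gamma$-equivariant; it is clearly compatible with faces and with permutations of the vertices. Some variants only reparametrize. Non-normalized measures precompose the simplex with the diffeomorphism $t_i\mapsto t_i\|\mu_{x_i}\|/\sum_jt_j\|\mu_{x_j}\|$ of $\Delta^k$. Spherical coordinates $t_i=a_i^2$ precompose it with a smooth homeomorphism that is a diffeomorphism on interiors. Both preserve faces and orientation, so they change neither volumes nor integrals of forms.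

**Example.** In $\mathbb H^2$ with the rotation-invariant measures, write $L=d(x,y)$. Using $\frac1{2\pi}\int_0^{2\pi}\log(A-B\cos\varphi)\,d\varphi=\log\frac{A+\sqrt{A^2-B^2}}2$ we get
$$f_x(y)=\log\frac{1+\cosh L}2=2\log\cosh\tfrac L2,\qquad\nabla f_x=\tanh\tfrac L2\;\nabla d(\cdot,x).$$
So $f_x$ is a smooth replacement for the distance to $x$. A point $y$ on the barycentric edge from $x_0$ to $x_1$ satisfies $(1-\rho)\nabla f_{x_0}+\rho\nabla f_{x_1}=0$. This forces $y\in[x_0,x_1]$ and $(1-\rho)\tanh\frac{d(y,x_0)}2=\rho\tanh\frac{d(y,x_1)}2$: the edge is the geodesic segment, at a non-constant speed.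

## 4. The maps $\Psi^k$ and $\Psi^k_{\mathrm{gd}}$

The geodesic straightening has bounded volumes in degree $\ge2$; it defines $\Psi^k_{\mathrm{gd}}\colon C\Omega^k(M)\to H^k_b(M)$ for $k\ge2$. The barycentric straightening of Besson, Courtois and Gallot has bounded volumes in degree $\ge3$; it defines $\Psi^k$ for $k\ge3$. If it also has bounded volumes in degree $2$, the same formula defines $\Psi^2$. For $k>n$ there are no nonzero forms, so only $k\le n$ matters. Roberto Frigerio and Francesco Milizia, in "On the cup product of De Rham classes in bounded cohomology", arXiv:2607.03264 (2026), ask: for an arbitrary closed negatively curved $M$, are $\Psi^k$ and $\Psi^k_{\mathrm{gd}}$ equal for every $k\ge3$ (or for every $k\ge2$, should the barycentric straightening have bounded volumes in degree $2$)?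

In other words, does the bounded class of a closed form depend on which of the two families of simplices we integrate over? In ordinary cohomology it does not, since both straightenings are chain homotopic to the identity. But the resulting primitive of the difference is an integral over the chains of a homotopy, and nothing bounds the volumes of those.

The answer is yes: $\Psi^k=\Psi^k_{\mathrm{gd}}$ for every closed negatively curved $M$ and every $k\ge3$. Moreover the barycentric straightening always has bounded volumes in degree $2$, so $\Psi^2$ is always defined, and $\Psi^2=\Psi^2_{\mathrm{gd}}$ as well. Precisely: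

**Theorem A.** The barycentric straightening has bounded volumes in degree $2$.

**Theorem B.** There is a chain homotopy $H$ between the two straightenings such that for every $k\ge1$ the $(k+1)$-volumes of the chains $H_k(\sigma)$ are bounded independently of $\sigma$. Consequently $\Psi^k=\Psi^k_{\mathrm{gd}}$ for all $k\ge2$.

**Remark C.** Compactness of $M$ enters only through $-b^2\le\sec\le-1$, property (D) for the Patterson–Sullivan measures, and $\|\omega\|_\infty<\infty$. All other estimates depend only on $n,b,C,h$, and the volume bounds quoted above as known are proved below in this generality. So the theorems hold for every complete $X/\Gamma$ with $-b^2\le\sec\le-1$, every equivariant family satisfying (D), and bounded closed forms.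

Accordingly, all constants $C_i$ below depend only on $n,b,C,h$.

## 5. Constant curvature by hand

If $M$ is hyperbolic, it is known that the two straightenings coincide up to reparametrization, so $\Psi^k=\Psi^k_{\mathrm{gd}}$ for all $k\ge2$. Let us see this for triangles in $\mathbb H^2$.

Use the hyperboloid model with Lorentz form $\langle\cdot,\cdot\rangle$, so $\langle y,y\rangle=-1$ and $\cosh d(x,y)=-\langle x,y\rangle$. With $L_i=d(y,x_i)$, the unit vector at $y$ toward $x_i$ is $(x_i-\cosh L_i\,y)/\sinh L_i$. By the example after Definition 7 and $\tanh\frac L2=\frac{\sinh L}{1+\cosh L}$,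
$$\nabla f_{x_i}(y)=\frac{\cosh L_i\,y-x_i}{1+\cosh L_i}.$$
So $\sum t_i\nabla f_{x_i}(y)=0$ says that $\sum\frac{t_i}{1+\cosh L_i}x_i$ is a multiple of $y$: the point $y$ lies in the geodesic triangle. Conversely, let $y=\sum c_ix_i$ with $c_i\ge0$ be a point of a nondegenerate geodesic triangle. The $c_i$ are unique, and $y$ is the barycenter for exactly one $t$, namely $t_i$ proportional to $c_i(1+\cosh L_i)$. So the barycentric triangle is the geodesic triangle, reparametrized with its faces preserved.

The key coincidence is that $\nabla f_x$ is an exact multiple of $\nabla d(\cdot,x)$. In variable curvature this fails, and barycentric edges need not be geodesics. We shall see that it holds up to an error exponentially small in $d(x,y)$, and that this is enough.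

## 6. The coning homotopy, and why it stops at edges

The sensible first attempt at Theorem B is to build the homotopy by geodesic coning and estimate volumes by induction. This works except at the bottom degree.

**Formal properties of cones.** Cones are Lipschitz. Indeed, $F=\exp_x^{-1}\circ f$ is Lipschitz, and for $s\le s'$
$$|sF(t)-s'F(t')|\le\mathrm{Lip}(F)\,s|t-t'|+|s-s'|\sup|F|,\qquad s|t-t'|\le|st-s't'|+|s-s'|\,|t'|,$$
so $(1-s,st)\mapsto sF(t)$ is Lipschitz, and so is its composition with $\exp_x$, which is smooth on a compact ball. The face opposite the apex is $f$ and the others are cones over faces of $f$. Hence, extending linearly to chains, with $\varepsilon$ the augmentation,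
$$\partial C_x(c)=c-C_x(\partial c)\quad(k\ge1),\qquad\partial C_x(c)=c-\varepsilon(c)\,x\quad(k=0).\tag{3}$$
Also $C_{gx}(gc)=g\,C_x(c)$ for $g\in\Gamma$.

**Lemma 3 (volume of a cone).** For $k\ge1$,
$$\mathrm{vol}_{k+1}(C_x(f))\le\frac1k\int_{\Delta^k}|N_1\wedge\dots\wedge N_k|\,dt\le\frac1k\mathrm{vol}_k(f),$$
where $N_i$ is the component of $\partial_if$ orthogonal to $\nabla d(\cdot,x)$ where $f\ne x$, and $N_i=0$ where $f=x$.

*Proof.* Use coordinates $(s,t)$ and fix $t$ where $f$ is differentiable. If $f(t)=x$, the $s$-derivative vanishes and $t$ contributes $0$. Otherwise let $r=d(x,f(t))$. The $s$-derivative is radial of length $r$. At distance $l=sr$ from $x$, the $t_i$-derivative is, modulo the radial direction, the value of the normal Jacobi field along the geodesic from $x$ to $f(t)$ that vanishes at $x$ and equals $N_i$ at $f(t)$. By Rauch the linear map from the value at $f(t)$ to the value at distance $l$ has norm at most $\sinh l/\sinh r\le e^{l-r}$. So the contribution of $t$ is at most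
$$|N_1\wedge\dots\wedge N_k|\int_0^1r\,e^{k(sr-r)}ds=|N_1\wedge\dots\wedge N_k|\int_0^re^{k(l-r)}dl\le\frac1k|N_1\wedge\dots\wedge N_k|.$$
The second inequality of the lemma holds because orthogonal projections do not increase $|\cdot\wedge\dots\wedge\cdot|$. $\square$

**Example (geodesic simplices).** Cone from $p$ over a segment $[x_1,x_2]$. Its length is unbounded, but the first bound of Lemma 3 suffices. Let $y\in[x_1,x_2]$, $s=d(x_1,y)$, $s_0=(p|x_2)_{x_1}$. Since $(p|x_2)_{x_1}-(p|y)_{x_1}=\frac12(d(y,x_2)+d(p,y)-d(p,x_2))\ge0$, we get $(p|x_1)_y=s-(p|y)_{x_1}\ge s-s_0$. By the Lipschitz property $(p|x_2)_y\ge s_0-s$. The unit tangent of the segment at $y$ is $v_{y,x_2}=-v_{y,x_1}$, so by (2) its component orthogonal to the direction of $p$ has norm at most $2e^{-|s-s_0|}$. Integrating, geodesic triangles have area at most $4$. Lemma 3 then gives $\mathrm{vol}_k\le4/(k-1)!$ for geodesic $k$-simplices, $k\ge2$.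

Remember the mechanism: the cone has unbounded base, but the base is transverse to the cone rays only near one place, up to an exponentially small error.

**The homotopy.** Define inductively, for $k\ge0$ and with $H_{-1}=0$,
$$H_k(x_0,\dots,x_k)=C_{x_0}(z_k),\qquad z_k=S^b(x_0,\dots,x_k)-S^g(x_0,\dots,x_k)-H_{k-1}\big(\partial(x_0,\dots,x_k)\big).$$
These are Lipschitz chains (for $S^b$ see Section 8).

*Claim: $\partial H_k=z_k$, that is,*
$$\partial H+H\partial=S^b-S^g.\tag{4}$$
For $k=0$: $\varepsilon(z_0)=0$, so $\partial H_0=z_0$ by (3). For $k\ge1$: by induction $\partial H_{k-1}=S^b-S^g-H_{k-2}\partial$, and $S^b,S^g$ are compatible with faces, so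
$$\partial z_k=(S^b-S^g)\partial-(S^b-S^g-H_{k-2}\partial)\partial=0,$$
and (3) gives $\partial H_k=z_k-C_{x_0}(\partial z_k)=z_k$.

$H$ is $\Gamma$-equivariant and depends only on vertices, so it descends to $M$ via the vertices of lifts of singular simplices and is a chain homotopy between the two straightenings.

**Lemma 4 (reduction).** Suppose

* (a) $d(x,S^b(x))$ is bounded independently of $x$;
* (b) the area of $C_{x_0}(S^b(x_0,x_1))$ is bounded independently of $x_0,x_1$;
* (c) the barycentric straightening has bounded volumes in every degree $\ge2$.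

Then for every $k\ge1$ the $(k+1)$-volumes of the chains $H_k(x_0,\dots,x_k)$ are bounded.

*Proof.* $H_0(x)$ is the geodesic from $x$ to $S^b(x)$ minus a constant path, so its length is bounded by (a). The chain $H_1(x_0,x_1)$ consists of $C_{x_0}(S^b(x_0,x_1))$, bounded by (b); of the cone from $x_0$ over the geodesic $[x_0,x_1]$, which has zero area; and of the cones from $x_0$ over $H_0(x_0)$ and $H_0(x_1)$, whose areas are at most the lengths of the bases by Lemma 3. For $k\ge2$, Lemma 3 gives
$$\mathrm{vol}_{k+1}(H_k)\le\tfrac1k\big(\mathrm{vol}_kS^b+\mathrm{vol}_kS^g+(k+1)\sup\mathrm{vol}_kH_{k-1}\big),$$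
which is bounded by induction, (c) and the example above. $\square$

So everything of degree $\ge3$ takes care of itself, and the attempt stops at exactly two places, both about areas. For (b), the bound $\mathrm{vol}_2\le\mathrm{vol}_1$ of Lemma 3 is useless: $S^b(x_0,x_1)$ joins $S^b(x_0)$ to $S^b(x_1)$, so its length is at least $d(x_0,x_1)$ minus a constant once (a) is known. For (c), degree $2$ is Theorem A. In both cases we shall imitate the example: find a monotone function along each cone ray or edge that plays the role of arc length, and show that the transverse part decays exponentially away from one or two values of it.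

## 7. Hessians of Busemann functions

The aim of this section is to make sense of first and second derivatives of $f_x$.

**Lemma 5.** Each $B_\theta$ is $C^2$, with $\nabla B_\theta(y)=-v_{y,\theta}$, $\mathrm{Hess}\,B_\theta(\nabla B_\theta,\cdot)=0$ and
$$g-dB_\theta^2\le\mathrm{Hess}\,B_\theta\le b\,(g-dB_\theta^2).\tag{5}$$
Moreover $\nabla B_\theta(y)$ and $\mathrm{Hess}\,B_\theta(y)$ are continuous in $(y,\theta)$.

*Proof.*

**Step 1: limits of Hessians of distance functions.** We let the base point of a distance function go to infinity along a geodesic. For a unit vector $w\in T_yX$ with geodesic $c(s)=\exp_y(sw)$, let $U_T(w)$ be the Hessian at $y$ of $d(\cdot,c(T))$ restricted to $w^\perp$. By comparison $\coth T\le U_T\le b\coth(bT)$. By the index lemma, $\langle U_T(w)a,a\rangle$ is the minimum of $\int_0^T|J'|^2-\langle R(J,\dot c)\dot c,J\rangle$ over normal fields with $J(0)=a$, $J(T)=0$. Extending fields by $0$ shows that it is nonincreasing in $T$. The integrand is nonnegative since $\sec\le-1$.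

Let $S\ge T+1\ge2$ and let $J_S$ be the minimizer on $[0,S]$, a Jacobi field vanishing at $S$. By Rauch $|J_S(s)|\le\frac{\sinh(S-s)}{\sinh S}|a|\le e^{-s}|a|$. Since $-J_S'$ is the Hessian of $d(\cdot,c(S))$ applied to $J_S$, $|J_S'(s)|\le b\coth(b(S-s))|J_S(s)|\le b\coth(b)|J_S(s)|$ for $s\le T$. Multiply $J_S$ by the cutoff that is $1$ on $[0,T-1]$ and decreases linearly to $0$ on $[T-1,T]$. On $[0,T-1]$ the index form is at most the whole index form of $J_S$; on $[T-1,T]$ it is at most $\big((1+b\coth b)^2+b^2\big)e^{2}e^{-2T}|a|^2$. Hence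
$$U_S\le U_T\le U_S+C'e^{-2T}.$$
So $U_T\to U_\infty$ uniformly, $U_\infty$ is continuous in $w$ (each $U_T$ is), and $1\le U_\infty\le b$.

**Step 2: $C^2$ convergence to $B_\theta$.** We show that normalized distance functions converge to $B_\theta$ with two derivatives. Let $c$ be the ray from $y_0$ to $\theta$ and $\phi_T=d(\cdot,c(T))-T$; then $\phi_T\to B_\theta-B_\theta(y_0)$ pointwise. Now $(c(T)|\theta)_{y_0}=T$, so $(c(T)|\theta)_y\ge T-d(y,y_0)$, and by (2) $\nabla\phi_T(y)=-v_{y,c(T)}\to-v_{y,\theta}$ locally uniformly. The Hessian of $\phi_T$ at $y$ is $U_{d(y,c(T))}(v_{y,c(T)})$ on $v_{y,c(T)}^\perp$ and $0$ on $v_{y,c(T)}$. By Step 1 it converges locally uniformly to $U_\infty(v_{y,\theta})\oplus0$. So $B_\theta$ is $C^2$ with the stated gradient and Hessian, and $1\le U_\infty\le b$ is (5). Continuity in $(y,\theta)$ follows from that of $v_{y,\theta}$ and of $U_\infty$. $\square$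

As $\partial X$ is compact, $f_x$ is $C^2$ and may be differentiated twice under the integral sign.

## 8. The functions $f_x$ and their barycenters

Property (D) remains true if $h$ is decreased, so we assume $\alpha:=h\in(0,\frac12]$. Put
$$u_x=\nabla f_x=\int\nabla B_\theta\,d\mu_x,\qquad\nu_x(y)=\nabla d(\cdot,x)(y)=-v_{y,x}\quad(y\ne x),$$
so $|u_x|\le1$, and let $L=d(x,y)$. The first three estimates say that $f_x$ behaves like $d(\cdot,x)$, the fourth gives convexity near $x$.

**(E1)** $|f_x(y)-d(x,y)|\le C_3:=2C/h$.

*Proof.* From the definition $B_\theta(y)-B_\theta(x)=L-2(y|\theta)_x$, and by (D) $0\le\int(y|\theta)_x\,d\mu_x\le\int_0^\infty Ce^{-hm}dm=C/h$. $\square$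

**(E2)** For $y\ne x$, $A(x,y):=\int|\nabla B_\theta(y)-\nu_x(y)|\,d\mu_x(\theta)\le C_2e^{-\alpha L}$; hence $|u_x-\nu_x|\le A(x,y)\le C_2e^{-\alpha L}$.

*Proof.* By (2) the integrand is at most $2e^{-(x|\theta)_y}=2e^{-L}e^{(y|\theta)_x}$, and $0\le(y|\theta)_x\le L$. So by (D)
$$A\le2e^{-L}\Big(1+\int_0^Le^mCe^{-\alpha m}dm\Big)\le2e^{-L}\big(1+2Ce^{(1-\alpha)L}\big)\le2(1+2C)e^{-\alpha L}.$$
Take $C_2=2(1+2C)\ge2$. $\square$

**(E3)** $|u_x(y)-u_{x'}(y)|\le C_4e^{-\alpha(x|x')_y}$, with $C_4=2C_2+2$.

*Proof.* If $y\notin\{x,x'\}$, bound $|u_x-\nu_x|$ and $|u_{x'}-\nu_{x'}|$ by (E2) and $|\nu_x-\nu_{x'}|$ by (2), and use $(x|x')_y\le\min\{d(y,x),d(y,x')\}$. If $y\in\{x,x'\}$ the product is $0$ and $|u_x-u_{x'}|\le2\le C_4$. $\square$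

**(E4)** For each $R$ there is $c(R)>0$, depending only on $R,b,C,h$, with $\mathrm{Hess}f_x(y)\ge c(R)\,g$ whenever $d(x,y)\le R$.

*Proof.* By (5) it suffices that $\nabla B_\theta$ is not too concentrated around $\pm v$, for a given unit vector $v\in T_yX$. Let $r\ge R+\frac12$ and $0<\epsilon\le\min\{b/\sinh(br),\pi/2\}$. Suppose $v_{y,\theta}$ makes angle $\le\epsilon$ with $v$ (or $-v$), and put $p=\exp_y(rv)$ (or $\exp_y(-rv)$). By Rauch, $p$ is within $\epsilon\sinh(br)/b\le1$ of the point at distance $r$ on the ray from $y$ to $\theta$. So $B_\theta(p)\le B_\theta(y)-r+1$, that is, $(p|\theta)_y\ge r-\frac12$, and therefore $(p|\theta)_x\ge r-\frac12-R$. By (D), such $\theta$ have total mass at most $2Ce^{-h(r-1/2-R)}\le\frac12$ once $r=r(R)$ is large; then fix $\epsilon$. For the other $\theta$, $1-\langle\nabla B_\theta,v\rangle^2\ge\sin^2\epsilon$. So $\mathrm{Hess}f_x(v,v)\ge\int(1-\langle\nabla B_\theta,v\rangle^2)d\mu_x\ge\frac12\sin^2\epsilon$. $\square$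

Fix $R_0>0$ with $C_2e^{-\alpha R_0}\le\frac12$; then $|u_x(y)|\ge\frac12$ whenever $d(x,y)\ge R_0$. Put $c=c(R_0)$.

**Barycenters exist and are $C^1$.** Given $x_0,\dots,x_k$ we write $f_i,u_i,\mu_i,\nu_i$ for $f_{x_i}$, and so on. For $t\in\Delta^k$, $F_t=\sum t_if_i$ is proper by (E1) and has positive definite Hessian by (E4). So it has a unique critical point, its minimum, $y(t)=S^b(x_0,\dots,x_k)(t)$, characterized by $\sum t_iu_i(y)=0$. Put $Q=\mathrm{Hess}F_t(y(t))$; by (5), $0<Q\le b$. The implicit function theorem together with uniqueness shows that $y$ is $C^1$ on the closed simplex, hence Lipschitz, and differentiating $\sum t_iu_i(y(t))=0$ gives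
$$Q\,Dy(\tau)=-\sum\tau_iu_i(y)\qquad\big(\textstyle\sum\tau_i=0\big).\tag{6}$$
For $k=0$ write $\beta(x)=S^b(x)$. Since $f_x(\beta(x))\le f_x(x)=0$, (E1) gives
$$d(x,\beta(x))\le C_3,\tag{7}$$
which is (a) of Lemma 4.

**Inverting $Q$ relative to one direction.** The operator $Q^{-1}$ may be huge, but in the directions orthogonal to the relevant gradient it is controlled. Let $e$ be a unit vector and write $Q=\begin{pmatrix}Q_{ee}&\kappa^T\\\kappa&Q'\end{pmatrix}$ in the splitting $\mathbb Re\oplus e^\perp$. Let $z=Q^{-1}e=z_ee+z'$, with $z_e=\langle Q^{-1}e,e\rangle>0$. The second row of $Qz=e$ gives $z'=-z_eQ'^{-1}\kappa$. For $q=q_ee+q^\perp$,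
$$Q^{-1}e\wedge Q^{-1}q=z\wedge Q'^{-1}q^\perp.\tag{8}$$
Indeed the left side is $z\wedge\zeta$ with $\zeta=Q^{-1}q^\perp$. The second row of $Q\zeta=q^\perp$ gives $\zeta'=Q'^{-1}q^\perp-\zeta_eQ'^{-1}\kappa$, so $\zeta-(\zeta_e/z_e)z=Q'^{-1}q^\perp$.

**(E5)** If $t_i>0$, $u_i\ne0$ and $e=\pm u_i/|u_i|$, then $Q'\ge t_i|u_i|^2$ on $e^\perp$.

*Proof.* For a unit vector $w\perp e$, (5), $|\nabla B_\theta|=1$ and Jensen give
$$\langle Qw,w\rangle\ge t_i\int(1-\langle\nabla B_\theta,w\rangle^2)d\mu_i\ge t_i\int\langle\nabla B_\theta,e\rangle^2d\mu_i\ge t_i\langle u_i,e\rangle^2=t_i|u_i|^2.\qquad\square$$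

## 9. A pointwise volume bound in degree $\ge3$, and its failure in degree $2$

The natural way to bound the volume of a barycentric simplex is to bound its volume density. This succeeds for $k\ge3$.

**Proposition 6.** The barycentric straightening has bounded volumes in degree $\ge3$.

*Proof.* For $k>n$ volumes vanish, so let $3\le k\le n$. Use $t_i=a_i^2$ with $a$ in the part $a_i\ge0$ of the unit sphere of $\mathbb R^{k+1}$. For $\xi$ tangent to the sphere, (6) gives $Q\,Dy(\xi)=P\xi$ with $\langle P\xi,w\rangle=-2\sum a_i\xi_i\int\langle\nabla B_\theta,w\rangle d\mu_i$. Define $E$ by $\langle Ew,w\rangle=\sum a_i^2\int\langle\nabla B_\theta,w\rangle^2d\mu_i$; then $\mathrm{tr}\,E=1$.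

*Numerator.* By Cauchy–Schwarz $|\langle P\xi,w\rangle|\le2|\xi|\langle Ew,w\rangle^{1/2}$, so $PP^*\le4E$. By (5), $Q\ge1-E$. Let $\lambda\le b$ be the least eigenvalue of $Q$, with unit eigenvector $v$. Then $\langle Ev,v\rangle\ge1-\lambda$, so the top eigenvalue of $E$ lies in $[1-\lambda,1]$ and the others sum to at most $\lambda$. The ordered eigenvalues of $PP^*$ are at most those of $4E$, whence $\|\Lambda^kP\|\le2^k\lambda^{(k-1)/2}$.

*Denominator.* For a unit vector $w\perp v$, $\mathrm{tr}\,E=1$ gives $\langle Qw,w\rangle\ge1-\langle Ew,w\rangle\ge\langle Ev,v\rangle\ge1-\lambda$. So all other eigenvalues of $Q$ are at least $\max\{\lambda,1-\lambda\}\ge\frac12$, and $\|\Lambda^kQ^{-1}\|\le2^{k-1}\lambda^{-1}$.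

The volume density is therefore at most
$$2^{2k-1}\lambda^{(k-3)/2}\le2^{2k-1}b^{(k-3)/2},$$
and the domain has finite volume. $\square$

For $k=2$ the argument yields the density bound $8\lambda^{-1/2}$, and $\lambda$ is not bounded below. Take $X=\mathbb H^2$, points $x_0,x_1$ at distance $2L$, and $t=(\frac12,\frac12,0)$, so $y$ is the midpoint of $[x_0,x_1]$. Let $e$ be the direction of the segment at $y$, pointing away from $x_0$. From $f_x=2\log\cosh\frac{d(\cdot,x)}2$, the operator $Q$ is diagonal with eigenvalue $\frac12\cosh^{-2}\frac L2$ on $e$ and $\tanh\frac L2\coth L$ on $e^\perp$. So $\lambda\to0$ as $L\to\infty$.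

Nor is this only a weakness of the estimate. Use the coordinates $t=(1-\rho,\rho(1-\tau),\rho\tau)$. We shall see in Section 10 that the area density is $|Q^{-1}u_0\wedge Q^{-1}(u_2-u_1)|$. Place $x_2$ at distance $R$ from $y$ in a direction orthogonal to $[x_0,x_1]$. At $\rho=\frac12,\tau=0$ we have $u_0=-u_1=\tanh(\frac L2)e$ and $|u_2|=\tanh\frac R2$ with $u_2\perp e$. So the density is
$$2\cosh^2\tfrac L2\,\tanh\tfrac L2\cdot\frac{\tanh\frac R2}{\tanh\frac L2\coth L}=2\cosh^2\tfrac L2\,\tanh\tfrac R2\,\tanh L,$$
which is unbounded, although the area of the triangle is at most $\pi$. In these coordinates no pointwise bound is possible: in degree $2$ one has to integrate.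

## 10. The area of barycentric triangles

The plan for Theorem A is to treat the triangle as a union of the curves $\tau=\mathrm{const}$ issuing from the vertex $x_0$. Along each of them $f_0$ turns out to be monotone, and it replaces arc length. The large factor in the density above is the derivative of $f_0$, and the remaining factor decays exponentially away from one value of $f_0$.

**Step 1: coordinates and density.** We set up the integral. Some $t_i$ is at least $\frac13$, so by symmetry it suffices to bound the area of $S^b(x_0,x_1,x_2)$ over $\{t_0\ge\frac13\}$. Use $t=(1-\rho,\rho(1-\tau),\rho\tau)$ with $0<\rho\le\frac23$, $0<\tau<1$, and put $u_\tau=(1-\tau)u_1+\tau u_2$, $q=u_2-u_1$. At $y=y(\rho,\tau)$ the barycenter equation is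
$$(1-\rho)u_0+\rho u_\tau=0.\tag{9}$$
By (6) and (9), $Q\,\partial_\rho y=u_0-u_\tau=u_0/\rho$ and $Q\,\partial_\tau y=-\rho q$. So the area density is $|\partial_\rho y\wedge\partial_\tau y|=|Q^{-1}u_0\wedge Q^{-1}q|$, and
$$\partial_\rho\big(f_0(y)\big)=\langle u_0,Q^{-1}u_0\rangle/\rho\ge0.\tag{10}$$

**Step 2: the part near $x_0$.** We dispose of $\{d(y,x_0)\le R_0\}$. Here $Q\ge\frac13\mathrm{Hess}f_0\ge\frac c3$, so the density is at most $(3/c)^2\cdot1\cdot2=18/c^2$, and the contribution is bounded.

**Step 3: the density in the far part.** On $\{d(y,x_0)>R_0\}$ we extract the factor $\partial_\rho f_0$. Here $|u_0|\ge\frac12$. Let $e=u_0/|u_0|$ and let $\perp$ denote the component orthogonal to $e$. By (E5) with $i=0$, $Q'\ge\frac13\cdot\frac14=\frac1{12}$. As $|\kappa|\le b$, we get $|z|\le z_e+|z'|\le(1+12b)z_e$. By (8) the density is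
$$|u_0|\,|z\wedge Q'^{-1}q^\perp|\le12\,|u_0||z|\,|q^\perp|\le12(1+12b)\,|u_0|z_e\,|q^\perp|.$$
Now $|u_0|z_e=\langle Q^{-1}u_0,u_0\rangle/|u_0|\le2\rho\,\partial_\rho f_0(y)$ by (10), so the density is at most
$$24(1+12b)\,|q^\perp|\,\partial_\rho f_0(y).\tag{11}$$

**Step 4: decay of $q^\perp$.** We claim that in the far part, with $D=(x_1|x_2)_{x_0}$ and $\ell=d(y,x_0)$,
$$|q^\perp|\le C_5e^{-\alpha|\ell-D|},\qquad C_5=4C_4e^{\alpha\delta}.\tag{12}$$
The picture: $D$ is where the geodesics from $x_0$ to $x_1$ and to $x_2$ separate. Before that, $x_1$ and $x_2$ look the same from $y$; after it, $x_0$ and one of the $x_j$ look the same, and the barycenter equation forces the third gradient to be nearly parallel to $u_0$ too.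

(i) Let $\ell\le D$. Then $(x_1|x_2)_y\ge D-\ell$, so (E3) gives $|q^\perp|\le|u_1-u_2|\le C_4e^{-\alpha(D-\ell)}$.

(ii) Let $\ell>D$. By (1), $D\ge\min_{j=1,2}(x_j|y)_{x_0}-\delta$, so some $j\in\{1,2\}$ satisfies $(x_j|y)_{x_0}\le D+\delta$. Then $(x_0|x_j)_y=\ell-(x_j|y)_{x_0}\ge\ell-D-\delta$, and (E3) gives
$$|u_j-u_0|\le\epsilon:=C_4e^{\alpha\delta}e^{-\alpha(\ell-D)}.$$
If $\epsilon\ge\frac12$, then $|q^\perp|\le2\le4\epsilon$. Suppose $\epsilon<\frac12$. Let $i$ be the other index in $\{1,2\}$ and write $u_\tau=\lambda_iu_i+\lambda_ju_j$ with $\lambda_i,\lambda_j\ge0$, $\lambda_i+\lambda_j=1$. First we bound $\lambda_i$ below. We have $\langle u_j,e\rangle\ge|u_0|-\frac12\ge0$. By (9) and $\rho\le\frac23$, $\langle u_\tau,e\rangle=-\frac{1-\rho}\rho|u_0|\le-\frac14$. Therefore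
$$-\lambda_i\le\lambda_i\langle u_i,e\rangle=\langle u_\tau,e\rangle-\lambda_j\langle u_j,e\rangle\le-\tfrac14,$$
that is, $\lambda_i\ge\frac14$. Next, by (9) $u_\tau$ is parallel to $e$, so $u_\tau^\perp=0$ and $u_i^\perp=-(\lambda_j/\lambda_i)u_j^\perp$. Hence
$$|q^\perp|=|u_i^\perp-u_j^\perp|=|u_j^\perp|/\lambda_i\le4|u_j^\perp|=4|(u_j-u_0)^\perp|\le4\epsilon.$$
This proves (12).

**Step 5: integration.** We combine (11) and (12). By (E1), $|q^\perp|\le C_5e^{\alpha C_3}e^{-\alpha|f_0(y)-D|}$ in the far part. For fixed $\tau$, the function $\rho\mapsto f_0(y(\rho,\tau))$ is $C^1$ and nondecreasing by (10), so substituting $s=f_0(y(\rho,\tau))$, the integral of $|q^\perp|\,\partial_\rho f_0$ over the far part of the $\rho$-segment is at most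
$$C_5e^{\alpha C_3}\int_{\mathbb R}e^{-\alpha|s-D|}ds=2C_5e^{\alpha C_3}/\alpha .$$
Here $D$ depends on the three vertices only. Integrating over $\tau\in(0,1)$ proves Theorem A. $\square$

## 11. Cones over barycentric edges

It remains to prove (b) of Lemma 4.

**Proposition 7.** The area of $C_{x_0}(S^b(x_0,x_1))$ is bounded independently of $x_0,x_1$.

*Proof.*

**Step 1: what to bound.** We reduce to a one-dimensional integral. Let $\gamma(\rho)=S^b(x_0,x_1)(1-\rho,\rho)$, $y=\gamma(\rho)$, $L_i=d(y,x_i)$, $D=d(x_0,x_1)$. Let $N$ be the component of $\gamma'$ orthogonal to $\nu_0(y)$ if $y\ne x_0$, and $N=0$ if $y=x_0$. By Lemma 3 it suffices to bound $\int_0^1|N|\,d\rho$. We have $(1-\rho)u_0+\rho u_1=0$ and, by (6), $\gamma'=Q^{-1}(u_0-u_1)$. Hence for $0<\rho<1$ we have $\gamma'=Q^{-1}u_0/\rho=-Q^{-1}u_1/(1-\rho)$, so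
$$\tfrac d{d\rho}f_0(\gamma)=\langle u_0,Q^{-1}u_0\rangle/\rho\ge0,\qquad\tfrac d{d\rho}f_1(\gamma)=-\langle u_1,Q^{-1}u_1\rangle/(1-\rho)\le0.\tag{13}$$
Since the edge is nearly geodesic far from its ends, we expect $\gamma'$ to be nearly parallel to $\nu_0$ there.

**Step 2: the direction of $e$ and the size of $\kappa$.** We prove two bounds used in both halves of the edge. Suppose $0<\rho<1$ and $u_0\ne0$ (equivalently $u_1\ne0$), and let $e=u_0/|u_0|=-u_1/|u_1|$. If $y\ne x_0$, then
$$|e-\nu_0|\le|e-u_0|+|u_0-\nu_0|=(1-|u_0|)+|u_0-\nu_0|\le2|u_0-\nu_0|\le2A(x_0,y),\tag{14}$$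
and likewise $|{-e}-\nu_1|\le2A(x_1,y)$ if $y\ne x_1$. For a unit vector $w\perp e$, $\langle\kappa,w\rangle=\int\mathrm{Hess}B_\theta(e,w)\,d((1-\rho)\mu_0+\rho\mu_1)$. Since $\mathrm{Hess}B_\theta(\nabla B_\theta,\cdot)=0$ and $0\le\mathrm{Hess}B_\theta\le b$, we may subtract $\nabla B_\theta$ from $e$ under $\mu_0$ and add it under $\mu_1$. So, if $y\ne x_0$,
$$|\kappa|\le b\int|e-\nabla B_\theta|\,d\mu_0+b\int|e+\nabla B_\theta|\,d\mu_1\le3bC_2\big(e^{-\alpha L_0}+e^{-\alpha L_1}\big).\tag{15}$$
Indeed the first integral is at most $|e-\nu_0|+A(x_0,y)\le3A(x_0,y)$, the second is similarly at most $3A(x_1,y)$ if $y\ne x_1$, and (E2) applies; if $y=x_1$ the second integral is at most $2\le3C_2=3C_2e^{-\alpha L_1}$.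

**Step 3: the half $\rho\in(0,\frac12]$.** Here we use $f_0$ as parameter. Where $L_0\le R_0$, $Q\ge\frac12\mathrm{Hess}f_0\ge\frac c2$ and $|N|\le|\gamma'|\le4/c$. Where $L_0>R_0$, $|u_0|\ge\frac12$ and $y\neq x_0$. With $z=Q^{-1}e$ we have $\gamma'=\gamma'_e(e+z'/z_e)$, $\gamma'_e=|u_0|z_e/\rho>0$. By (E5) for $\mu_0$, $Q'\ge\frac12\cdot\frac14=\frac18$, so $|z'/z_e|=|Q'^{-1}\kappa|\le8|\kappa|$. The component of $e$ orthogonal to $\nu_0$ has norm at most $|e-\nu_0|$. By (14), (E2) and (15), with $C_6=(2+24b)C_2$,
$$|N|\le\gamma'_e\big(|e-\nu_0|+8|\kappa|\big)\le C_6\gamma'_e\big(e^{-\alpha L_0}+e^{-\alpha L_1}\big),\tag{16}$$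
$$\gamma'_e\le2|u_0|\gamma'_e=2\langle u_0,\gamma'\rangle=2\tfrac d{d\rho}f_0(\gamma).$$
Now $L_1\ge|D-L_0|$, $|L_0-f_0|\le C_3$, $f_0\ge-C_3$, and $f_0(\gamma(\rho))$ is $C^1$ and nondecreasing. Substituting $s=f_0(\gamma(\rho))$, the integral of $|N|$ over this part is at most
$$2C_6e^{\alpha C_3}\int_{-C_3}^\infty\big(e^{-\alpha s}+e^{-\alpha|D-s|}\big)ds\le\frac{2C_6e^{\alpha C_3}}\alpha\big(e^{\alpha C_3}+2\big).$$

**Step 4: the half $\rho\in[\frac12,1)$.** Now $\rho$ is the large weight, so the roles of $f_0$ and $f_1$ as parameters are exchanged, while $N$ still refers to the apex $x_0$. Points with $y=x_0$ have $N=0$, so assume $y\ne x_0$. Where $L_1\le R_0$, $Q\ge\frac12\mathrm{Hess}f_1\ge\frac c2$ and $|N|\le|\gamma'|\le4/c$. Where $L_1>R_0$, $|u_1|\ge\frac12$, and $u_0=-\frac\rho{1-\rho}u_1\ne0$, so Step 2 applies with $e=-u_1/|u_1|=u_0/|u_0|$. Now $\gamma'=|u_1|z/(1-\rho)=\gamma'_e(e+z'/z_e)$ with $\gamma'_e>0$, and $Q'\ge\frac18$ by (E5) for $\mu_1$. So (16) holds, while $-\frac d{d\rho}f_1(\gamma)=-\langle u_1,\gamma'\rangle=|u_1|\gamma'_e\ge\frac12\gamma'_e$.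 As $L_0\ge|D-L_1|$, $|L_1-f_1|\le C_3$, $f_1\ge-C_3$, and $f_1(\gamma(\rho))$ is nonincreasing, the integral is bounded by the same constant as in Step 3. $\square$

**Volume bounds for the homotopy.** We now have (a) from (7), (b) from Proposition 7, and (c) from Theorem A and Proposition 6. Lemma 4 proves the first assertion of Theorem B.

## 12. Stokes for Lipschitz simplices and the bounded primitive

The simplices of $H$ are only Lipschitz, so we need Stokes' theorem in that generality.

**Lemma 8.** If $f\colon\Delta^{k+1}\to X$ is Lipschitz and $\omega$ is a smooth closed $k$-form on $X$, then $\int_{\partial f}\omega=0$.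

*Proof.*

**Step 1: smoothing.** We reduce to a convergence statement on faces. Identify $X$ with $\mathbb R^n$ by a diffeomorphism, and extend $f$ to a Lipschitz map on the affine hull of $\Delta^{k+1}$ by precomposing with the nearest-point retraction. Its mollifications $f_\epsilon$ are smooth, uniformly Lipschitz, and converge uniformly to $f$. Smooth Stokes gives $\int_{\partial f_\epsilon}\omega=0$. So it suffices that $\int_{\Delta'}f_\epsilon^*\omega\to\int_{\Delta'}f^*\omega$ for every $k$-face $\Delta'$. The coefficients of $\omega$ composed with $f_\epsilon$ converge uniformly, so this follows from the case $j=k$ of Step 2.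

**Step 2: weak convergence of products of differentials.** We claim: if $g^1_\epsilon,\dots,g^j_\epsilon$ on $\Delta'$ are uniformly Lipschitz and converge uniformly to $g^1,\dots,g^j$, then $dg^1_\epsilon\wedge\dots\wedge dg^j_\epsilon\to dg^1\wedge\dots\wedge dg^j$ weakly-$*$ in $L^\infty(\Delta')$. These forms are bounded in $L^\infty$, so it suffices to test against smooth $(k-j)$-forms $\varphi$ compactly supported in the interior of $\Delta'$, which are dense in $L^1$. For Lipschitz functions
$$\int\varphi\wedge dg^1\wedge\dots\wedge dg^j=\pm\int g^1\,d\varphi\wedge dg^2\wedge\dots\wedge dg^j.\tag{17}$$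
For smooth functions this holds since $\int d(g^1\varphi\wedge dg^2\wedge\dots\wedge dg^j)=0$. For Lipschitz ones, mollify inside $\Delta'$: derivatives converge almost everywhere and boundedly, and dominated convergence applies. For $j=1$ the claim is clear from (17). For $j>1$ apply (17) to $g_\epsilon$: the forms $g^1_\epsilon d\varphi$ converge uniformly, and $dg^2_\epsilon\wedge\dots\wedge dg^j_\epsilon$ converges weakly-$*$ by induction. $\square$

**Proof of $\Psi^k=\Psi^k_{\mathrm{gd}}$.** Let $k\ge2$ and $\omega\in C\Omega^k(M)$. For singular $(k-1)$-simplices $\sigma$ put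
$$\beta_\omega(\sigma)=\int_{H_{k-1}(\sigma)}\omega .$$
Since $k-1\ge1$, the first part of Theorem B gives $|\beta_\omega(\sigma)|\le\|\omega\|_\infty\sup\mathrm{vol}_k(H_{k-1})<\infty$, so $\beta_\omega$ is a bounded cochain. Let $\sigma$ be a singular $k$-simplex and let $S^b\sigma,S^g\sigma$ be its two straightenings. By (4), and by Lemma 8 applied in $X$ to the lift of $H_k(\sigma)$ and to the lifted closed form,
$$\beta_\omega(\partial\sigma)=\int_{S^b\sigma}\omega-\int_{S^g\sigma}\omega-\int_{\partial H_k(\sigma)}\omega=\int_{S^b\sigma}\omega-\int_{S^g\sigma}\omega .$$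
So the two bounded cocycles differ by $\delta\beta_\omega$, the coboundary of a bounded cochain (another sign convention for $\delta$ only replaces $\beta_\omega$ by $\pm\beta_\omega$). Hence
$$\Psi^k(\omega)=\Psi^k_{\mathrm{gd}}(\omega)\in H^k_b(M)\qquad\text{for all }k\ge2,$$
where $\Psi^2$ is well defined by Theorem A. This completes the proof of Theorem B. $\square$

As for Remark C, compactness was used for the curvature bounds in Section 2, for Lemma 2, and for $\|\omega\|_\infty<\infty$ just now; every other step used only $-b^2\le\sec\le-1$, equivariance and (D).
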